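# Dehn twists and orbits of curves in the Johnson filtration

## 1. Two ways for curves to agree to order $k$

**Theorem 1.** Let $S=S_{g,1}$ be a compact orientable surface of genus $g\ge 2$ with one boundary component and basepoint $\ast\in\partial S$, let $\pi=\pi_1(S,\ast)$, and for $k\ge 1$ let $\mathrm{Mod}_{(k)}(S)$ be the group of mapping classes of $S$ that act trivially on $\pi/\gamma_k\pi$. For a simple closed curve $C$ let $T_C$ be the Dehn twist about $C$.

- (a) For all nonseparating $C,D$: if $C,D$ are equivalent under $\mathrm{Mod}_{(k)}(S)$, then $T_CT_D^{-1}\in\mathrm{Mod}_{(k)}(S)$.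
- (b) If $k\ge 6$, or if $k=5$ and $g\ge 3$, then for every nonseparating $C$ there are curves $D_m$ $(m\in\mathbb Z)$, $D_0=C$, all equivalent under $\mathrm{Mod}_{(k-1)}(S)$ and pairwise inequivalent under $\mathrm{Mod}_{(k)}(S)$, with $T_CT_{D_m}^{-1}\in\mathrm{Mod}_{(k)}(S)$ for all $m$.
- (c) If $k\le 4$, or if $(g,k)=(2,5)$, then $T_CT_D^{-1}\in\mathrm{Mod}_{(k)}(S)$ implies that the nonseparating curves $C,D$ are equivalent under $\mathrm{Mod}_{(k)}(S)$.

Let us unpack the words. The mapping class group $\mathrm{Mod}(S)$ consists of the self-homeomorphisms of $S$ fixing $\partial S$ pointwise, up to isotopy fixing $\partial S$. The lower central series is $\gamma_1\pi=\pi$, $\gamma_{j+1}\pi=[\pi,\gamma_j\pi]$. The groups $\mathrm{Mod}_{(k)}(S)$ form the Johnson filtration: $\mathrm{Mod}_{(1)}=\mathrm{Mod}$, $\mathrm{Mod}_{(2)}=\mathcal I$ is the Torelli group, and $\mathrm{Mod}_{(3)}$ is the Johnson kernel, which by a theorem of Johnson is generated by the Dehn twists about separating curves.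 A curve means an isotopy class of unoriented simple closed curves, and two curves are equivalent under a subgroup $\Gamma$ of $\mathrm{Mod}(S)$ if they lie in one $\Gamma$-orbit.

The question comes from Thomas Church, "Orbits of curves under the Johnson kernel", arXiv:1108.4511 (2011): for nonseparating $C$ and $D$, is it true that
$$C \text{ and } D \text{ are equivalent under } \mathrm{Mod}_{(k)}(S)\iff T_CT_D^{-1}\in\mathrm{Mod}_{(k)}(S)\,?\tag{1}$$
Here are two notions of "$C$ and $D$ agree to order $k$": one moves the curve, the other compares the twists. Theorem 1 says that "$\Rightarrow$" always holds, and that "$\Leftarrow$" holds for all nonseparating $C,D$ exactly when $k\le 4$ or $(g,k)=(2,5)$. So the first level of failure is $5$ in genus at least $3$ and $6$ in genus $2$. When (1) fails, it fails around every curve, with infinitely many orbits, already inside one orbit of the preceding group $\mathrm{Mod}_{(k-1)}$.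

The cases $k\le 3$ of (1) are taken as given: $k=1$ is trivial, $k=2$ is due to Johnson, and $k=3$ is proved in the paper of Church just named. The cases $g\le1$ are excluded as degenerate.

Let us look at the first two levels by hand. For $k=1$ the right side of (1) is always true, and the left side holds because any two nonseparating curves differ by a homeomorphism of $S$ fixing $\partial S$ (classification of surfaces). For $k=2$, the twist $T_C$ acts on $H_1(S;\mathbb Z)$ by $h\mapsto h\pm\langle h,c\rangle c$, where $c$ is the class of $C$ and the sign is the same for all curves. If $T_CT_D^{-1}\in\mathcal I$, the two transvections agree. Since $c$ is primitive there is $h$ with $\langle h,c\rangle=1$, so $c=\langle h,d\rangle d$, and $c=\pm d$ because $c$ is primitive. So for $k=2$ the right side of (1) says exactly that $c=\pm d$, and the content of "$\Leftarrow$" is that homologous nonseparating curves are $\mathcal I$-equivalent.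

## 2. The free Lie ring of $\pi$ and the derivations $D_\varphi$

Put $H=H_1(S;\mathbb Z)$ and $L=\bigoplus_{j\ge1}L_j$ with $L_j=\gamma_j\pi/\gamma_{j+1}\pi$. The group commutator makes $L$ a Lie ring, and by Magnus and Witt it is the free Lie ring on $H$. It embeds in the tensor algebra $T(H)$ as the Lie subring generated by $H$, and for a field $K$ the algebra $L\otimes K$ is the free Lie algebra on $H\otimes K$. For instance $L_2=\Lambda^2H$. In genus $2$, where $H$ has rank $4$, Witt's formula gives $\operatorname{rk}L_j=4,6,20,60,204$ for $j=1,\dots,5$.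

Choose free generators $\alpha_1,\beta_1,\dots,\alpha_g,\beta_g$ of $\pi$ with $\partial S=\prod[\alpha_i,\beta_i]$, with classes $a_i,b_i\in H$ and a form with $\langle a_i,b_i\rangle=1$ (the intersection form up to sign). Put $\omega=\sum_i[a_i,b_i]\in L_2$ and $\kappa_i=[\alpha_i,\beta_i]$. For every $h\in H$,
$$h=\sum_i\big(\langle h,b_i\rangle a_i-\langle h,a_i\rangle b_i\big).\tag{2}$$

A subgroup $U\subset H$ is *unimodular symplectic* if the form restricted to $U$ is unimodular; then $H=U\oplus U^\perp$. We use the following textbook facts.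

**Fact F1** (Johnson, Morita). Let $k\ge2$ and $\varphi\in\mathrm{Mod}_{(k)}$. The map $D_\varphi:H\to L_k$, $[x]\mapsto\varphi(x)x^{-1}$, is well defined and linear, and extends to a derivation of $L$ of degree $k-1$. The map $\varphi\mapsto D_\varphi$ is a homomorphism on $\mathrm{Mod}_{(k)}$ with kernel $\mathrm{Mod}_{(k+1)}$, and $D_\varphi(\omega)=0$. If $\psi\in\mathrm{Mod}_{(l)}$, $l\ge2$, then $[\varphi,\psi]\in\mathrm{Mod}_{(k+l-1)}$ and $D_{[\varphi,\psi]}=[D_\varphi,D_\psi]$. For $f\in\mathrm{Mod}$, $D_{f\varphi f^{-1}}=f_*D_\varphi f_*^{-1}$.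

**Fact F2.** $\mathrm{Mod}(S)\to\mathrm{Sp}(H)$ is onto. A primitive vector of a symplectic lattice is the first vector of a symplectic basis. Hence $\mathrm{Sp}(H)$ is transitive on primitive vectors, on unimodular symplectic $U$ of given rank, on pairs consisting of such a $U$ and a primitive vector of $U$ (or of $U^\perp$), and on triples $(p,q,r)$ with $\langle p,q\rangle=1$ and $r$ primitive in $\{p,q\}^\perp$.

**Fact F3** (Dehn–Nielsen; Zieschang for surfaces with boundary). An automorphism of $\pi$ fixing the word $\partial S$ is induced by a mapping class. Moreover, freely homotopic essential simple closed curves are isotopic, so a mapping class fixes a curve if it fixes its free homotopy class.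

**Fact F4** (given). The equivalence (1) holds for $k\le3$. In particular, nonseparating curves with the same class in $H$ up to sign define the same transvection, so the case $k=2$ shows that they are $\mathcal I$-equivalent.

**Fact F5** (given). $\mathrm{Mod}_{(3)}$ is generated by twists about separating curves.

**Fact F6.** Let $a\in H$ be primitive. (i) The centralizer of $a$ in $L$ is $\mathbb Za$, and the centralizer of a nonzero vector $a$ of $H\otimes K$ in $L\otimes K$ is $Ka$, for every field $K$. (ii) If $Y\in L_j\otimes\mathbb Q$ with $j\ge2$ and $[Y,a]\in L_{j+1}$, then $Y\in L_j$.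

*Proof of F6.* Extend $a$ to a basis of $H\otimes K$. Let $r\in T(H\otimes K)$ be homogeneous of degree $n\ge1$ with $ar=ra$. Every word of $ra$ has the form $xa$ with $x$ a word of $r$, and it occurs in $ar$, so $x$ begins with $a$. Thus $r=ar'$, and cancelling an $a$ on the left gives $r'a=ar'$. By induction $r\in Ka^n$. A Lie element of multidegree $a^n$ is a combination of brackets in the single letter $a$, so it is zero for $n\ge2$. This gives the statement over $K$. Over $\mathbb Z$ use $K=\mathbb Q$ and the primitivity of $a$. For (ii), suppose $Y\notin L_j$, let $n>1$ be minimal with $nY\in L_j$ and let $p$ be a prime dividing $n$. Then $nY$ is not divisible by $p$ in $L_j$, so it is nonzero in $L_j\otimes\mathbb F_p$, while $[nY,a]=n[Y,a]$ vanishes mod $p$. As $a$ is nonzero mod $p$ and $j\ge2$, this contradicts (i) over $\mathbb F_p$. $\square$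

*Example for F1.* Let $\gamma$ be the separating curve cutting off the first handle. Its twist conjugates $\alpha_1,\beta_1$ by $\kappa_1^{\pm1}$ and fixes the other generators. Then $\varphi(\alpha_1)\alpha_1^{-1}=[\kappa_1^{\pm1},\alpha_1]\in\gamma_3\pi$, so $T_\gamma\in\mathrm{Mod}_{(3)}$, and $D_{T_\gamma}$ sends $a_1\mapsto\pm[[a_1,b_1],a_1]$, $b_1\mapsto\pm[[a_1,b_1],b_1]$ and kills the other handles. Indeed $D_{T_\gamma}(\omega)=\pm[[a_1,b_1],[a_1,b_1]]=0$.

**Standing choices.** Fix a nonseparating curve $C$ and choose the generators so that $\alpha_1$ is freely homotopic to $C$ (move a standard system by a homeomorphism). Put $a=a_1$, $b=b_1$, $u=a_2$, $v=b_2$,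
$$V=\langle a,b\rangle,\qquad W=V^\perp,\qquad c^\perp=\mathbb Za\oplus W,\qquad t=(T_C)_*.$$
Here $c^\perp$ is the orthogonal complement of $a$. The map $t$ fixes $a$ and $W$, and $t(b)=b+\varepsilon a$ with $\varepsilon=\pm1$.

## 3. Commuting with the twist, and fixing the curve

**Definition.** For $k\ge2$ put
$$A_k=\{D_\varphi:\varphi\in\mathrm{Mod}_{(k)}\},\quad A_k^t=\{\delta\in A_k: t\delta t^{-1}=\delta\},\quad B_k=\{D_\psi:\psi\in\mathrm{Mod}_{(k)},\ \psi(C)=C\}.$$

These are groups. By F1 and F2, $A_k$ is stable under $\mathrm{Sp}(H)$, and brackets of elements satisfy $[A_k,A_l]\subset A_{k+l-1}$ and $[B_k,B_l]\subset B_{k+l-1}$. If $\psi(C)=C$ then $\psi T_C\psi^{-1}=T_C$, so $B_k\subset A_k^t$. In the example above, $C$ lies in the first handle and is disjoint from $\gamma$, so $D_{T_\gamma}\in B_3$.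

The next lemma turns the question into a comparison of $A_k^t$ with $B_k$: derivations that cannot see the twist against derivations that come from stabilizing the curve.

**Lemma 2.** (i) Part (a) of Theorem 1 holds. (ii) If "$\Leftarrow$" in (1) holds at level $k\ge2$ and $A_k^t=B_k$ for every nonseparating $C$, then "$\Leftarrow$" holds at level $k+1$. (iii) If $\varphi\in\mathrm{Mod}_{(k)}$, $k\ge2$, has $\delta=D_\varphi\in A_k^t$ and $n\delta\notin B_k$ for all $n\ne0$, then the curves $D_m=\varphi^m(C)$ satisfy (b) at level $k+1$.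

*Proof.* If $D=\varphi(C)$ then $T_D=\varphi T_C\varphi^{-1}$, so
$$T_CT_D^{-1}=(T_C\,\varphi\, T_C^{-1})\,\varphi^{-1}.$$
For $\varphi\in\mathrm{Mod}_{(k)}$ this lies in the normal subgroup $\mathrm{Mod}_{(k)}$, which is (i). For $k\ge2$ its image under $\varphi\mapsto D_\varphi$ is $t\delta t^{-1}-\delta$ with $\delta=D_\varphi$. Since the kernel is $\mathrm{Mod}_{(k+1)}$, for $\varphi\in\mathrm{Mod}_{(k)}$
$$T_CT_{\varphi(C)}^{-1}\in\mathrm{Mod}_{(k+1)}\iff D_\varphi\in A_k^t.\tag{3}$$

(ii) Let $T_CT_D^{-1}\in\mathrm{Mod}_{(k+1)}\subset\mathrm{Mod}_{(k)}$. By level $k$, $D=\varphi(C)$ with $\varphi\in\mathrm{Mod}_{(k)}$, and by (3) $D_\varphi\in A_k^t=B_k$. Choose $\psi\in\mathrm{Mod}_{(k)}$ with $\psi(C)=C$ and $D_\psi=D_\varphi$. Then $\varphi\psi^{-1}\in\mathrm{Mod}_{(k+1)}$ and $\varphi\psi^{-1}(C)=\varphi(C)=D$.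

(iii) All $D_m$ are equivalent under $\mathrm{Mod}_{(k)}$. Since $D_{\varphi^m}=m\delta\in A_k^t$, (3) gives $T_CT_{D_m}^{-1}\in\mathrm{Mod}_{(k+1)}$. If $\psi\in\mathrm{Mod}_{(k+1)}$ carries $\varphi^m(C)$ to $\varphi^{m'}(C)$, then $\varphi^{-m'}\psi\varphi^m\in\mathrm{Mod}_{(k)}$ stabilizes $C$ and has derivation $(m-m')\delta$. So $(m-m')\delta\in B_k$, and $m=m'$. $\square$

## 4. The value at $a$ as a test for $B_k$

To use Lemma 2(iii) we need a property of all elements of $B_k$ that can be checked on a formula.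

**Lemma 3.** If $\delta\in B_k$ $(k\ge2)$, then $\delta(a)\in[a,L_{k-1}]$.

*Proof.* Let $\delta=D_\psi$ with $\psi(C)=C$. Since $\psi_*a=a\ne-a$, $\psi$ preserves the orientation of $C$. So $\psi(\alpha_1)=w\alpha_1w^{-1}$ for some $w\in\pi$, and $\psi(\alpha_1)\alpha_1^{-1}=[w,\alpha_1]\in\gamma_k\pi$. We want to choose $w$ in $\gamma_{k-1}\pi$; it may be replaced by any $w\alpha_1^n$. Suppose $w\in\gamma_j\pi\setminus\gamma_{j+1}\pi$ with $j<k-1$. Its class $\bar w\in L_j$ is nonzero, and $[\bar w,a]\in L_{j+1}$ is the class of $[w,\alpha_1]\in\gamma_k\pi\subset\gamma_{j+2}\pi$, that is, zero. By F6, $\bar w\in\mathbb Za$, so $j=1$ and $\bar w=na$. Replace $w$ by $w\alpha_1^{-n}\in\gamma_2\pi$. The same argument now excludes $2\le j<k-1$. So we may take $w\in\gamma_{k-1}\pi$, and then $\delta(a)=[\bar w,a]$ with $\bar w\in L_{k-1}$. $\square$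

**Definition.** For a word $P=w_1\cdots w_n$ in elements of $H$ put $P\cdot x=[w_1,[w_2,\dots,[w_n,x]\cdots]]$, extended linearly to $P$ in the tensor algebra. Let $\mathrm{Lie}(W)$ be the free Lie algebra on $W\otimes\mathbb Q$ and $T(W)$ its enveloping algebra, the tensor algebra on $W\otimes\mathbb Q$. The *$V$-degree* on $L\otimes\mathbb Q$ counts the letters from $V$.

For example $u^2\cdot a=[u,[u,a]]$ has $V$-degree $1$, and $(uv-vu)\cdot x=[[u,v],x]$. More generally $y\cdot x=[y,x]$ for $y\in\mathrm{Lie}(W)$, since $\mathrm{ad}$ is a Lie homomorphism.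

**Lemma 4.** Let $\delta$ be a derivation such that the $V$-degree-$1$ component of $\delta(a)$ is $P\cdot a$ with $P\in T(W)$. If $\delta(a)\in[a,L\otimes\mathbb Q]$, then $P\in\mathrm{Lie}(W)$.

*Proof.* Write $\delta(a)=[y,a]$ and let $y_0\in\mathrm{Lie}(W)$ be the part of $y$ of $V$-degree $0$. Comparing $V$-degree $1$, $P\cdot a=[y_0,a]=y_0\cdot a$, so $(P-y_0)\cdot a=0$. Now for $R\in T(W)$ expand $R\cdot a$ in the tensor algebra: from $[w_1,[\dots,[w_n,a]]]$ the only word ending in $a$ is $w_1\cdots w_na$. So the words of $R\cdot a$ ending in $a$ form exactly $R\otimes a$, and $R\cdot a=0$ forces $R=0$. Hence $P=y_0$. $\square$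

*Example.* Let $w\in W$ be a basis element and $n\ge2$. There is no nonzero Lie element of multidegree $w^n$, so $w^n\notin\mathrm{Lie}(W)$. By Lemma 4, $w^n\cdot a\notin[a,L\otimes\mathbb Q]$.

## 5. Explicit elements of $A_2$ and $A_3$

For $p,q,r\in H$ put
$$\tau(p,q,r)(h)=\langle h,p\rangle[q,r]+\langle h,q\rangle[r,p]+\langle h,r\rangle[p,q].$$
This is trilinear, it is alternating ($\tau(p,p,r)=0$ and $\tau$ is cyclically symmetric), and $s\,\tau(p,q,r)\,s^{-1}=\tau(sp,sq,sr)$ for $s\in\mathrm{Sp}(H)$.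

**Lemma 5.** $\zeta:=\tau(a,b,u)$ lies in $B_2$. Moreover $\tau(p,q,r)\in A_2$ whenever $\langle p,q\rangle=1$ and $r$ is primitive in $\{p,q\}^\perp$.

*Proof.* We write down an automorphism. Let $w_0=\kappa_1\alpha_2\kappa_1^{-1}$ and
$$f:\quad\alpha_1\mapsto w_0\alpha_1w_0^{-1},\quad\beta_1\mapsto w_0\beta_1w_0^{-1},\quad\alpha_2\mapsto w_0,\quad\beta_2\mapsto\beta_2\kappa_1^{-1},$$
the other generators being fixed. It fixes the boundary word, since $w_0\kappa_1=\kappa_1\alpha_2$ and $\kappa_1^{-1}w_0^{-1}\kappa_1=\alpha_2^{-1}$ give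
$$f(\kappa_1[\alpha_2,\beta_2])=w_0\kappa_1w_0^{-1}\cdot w_0\beta_2\kappa_1^{-1}w_0^{-1}\kappa_1\beta_2^{-1}=w_0\kappa_1\,\beta_2\,(\kappa_1^{-1}w_0^{-1}\kappa_1)\,\beta_2^{-1}=\kappa_1[\alpha_2,\beta_2].$$
Its image contains $w_0$, hence $\alpha_1,\beta_1$ and $\kappa_1$, hence $\alpha_2$ and $\beta_2$. So $f$ is onto, and it is an automorphism because free groups of finite rank are Hopfian. By F3 it is a mapping class; it lies in $\mathcal I$. It preserves the free homotopy classes of $\alpha_1$ and $\alpha_2$, so it fixes $C$ and also the curve of $\alpha_2$.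

Its derivation: $f(\alpha_1)\alpha_1^{-1}=[w_0,\alpha_1]$ gives $a\mapsto[u,a]$, likewise $b\mapsto[u,b]$; $f(\alpha_2)\alpha_2^{-1}=[\kappa_1,\alpha_2]\in\gamma_3\pi$ gives $u\mapsto0$; $f(\beta_2)\beta_2^{-1}=\beta_2\kappa_1^{-1}\beta_2^{-1}$ gives $v\mapsto-[a,b]$; the rest go to $0$. These are the values of $\tau(a,b,u)$: for instance $\tau(a,b,u)(a)=\langle a,b\rangle[u,a]$ and $\tau(a,b,u)(v)=\langle v,u\rangle[a,b]$. The last assertion follows from the $\mathrm{Sp}(H)$-stability of $A_2$ and F2. $\square$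

For $h\in H$ let $\iota_h:\Lambda^2H\to H$, $\iota_h(p\wedge q)=\langle h,q\rangle p-\langle h,p\rangle q$. For $x,y\in\Lambda^2H=L_2$ (with $p\wedge q=[p,q]$) put
$$Q(x)(h)=[x,\iota_hx],\qquad T(x,y)(h)=[x,\iota_hy]+[y,\iota_hx].$$
Then $Q$ is quadratic with polarization $T$: $Q(x+y)=Q(x)+Q(y)+T(x,y)$, $T(x,x)=2Q(x)$, $Q(-x)=Q(x)$. Both are $\mathrm{Sp}(H)$-equivariant. If $U$ is unimodular symplectic with symplectic basis $p_i,q_i$, put $\omega_U=\sum p_i\wedge q_i$. By (2) applied in $U$, $\iota_h\omega_U=\mathrm{pr}_U(h)$, where $\mathrm{pr}_U$ is the projection along $U^\perp$.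

**Lemma 6.** $A_3$ is the subgroup generated by all $Q(\omega_U)$, $U$ unimodular symplectic. In particular $Q(p\wedge q)\in A_3$ if $\langle p,q\rangle=1$.

*Proof.* The twist about the separating curve that cuts off the first $m$ handles conjugates $\alpha_i,\beta_i$ $(i\le m)$ by $(\kappa_1\cdots\kappa_m)^{\pm1}$ and fixes the other generators. With $U$ the span of these handles, its derivation is $h\mapsto\pm[\omega_U,\mathrm{pr}_Uh]$, that is, $\pm Q(\omega_U)$ (same sign for all $m$). Every separating curve is a $\mathrm{Mod}$-translate of such a curve, and every unimodular $U$ is an $\mathrm{Sp}(H)$-translate of such a span. By equivariance and F2 the derivations of separating twists are exactly the $\pm Q(\omega_U)$, and by F5 they generate $A_3$. $\square$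

## 6. What invariance under $t$ forces, and where the induction stops

Lemma 2(ii) suggests an induction: prove $A_k^t=B_k$ for every $k$. Lemma 3 gives a necessary condition: $t$-invariance should force $\delta(a)\in[a,L]$. Let us test this for $k=2$, in the group spanned by all $\tau(p,q,r)$.

Write $\delta$ as a combination of the $\tau$ of basis triples. In the notation where $e\otimes X$ means $h\mapsto\langle h,e\rangle X$ we have $\tau(p,q,r)=p\otimes[q,r]+q\otimes[r,p]+r\otimes[p,q]$, so the $\tau$ of distinct basis triples are independent. Conjugation by $t$ fixes the triples with entries in $c^\perp$. It fixes $\tau(a,b,w)$, because $\tau(a,b+\varepsilon a,w)=\tau(a,b,w)$. It sends $\tau(b,j,k)$, with $j,k\in W$, to $\tau(b,j,k)+\varepsilon\tau(a,j,k)$. So $\delta$ is $t$-invariant exactly when no $\tau(b,j,k)$ occurs. But $\tau(p,q,r)(a)=0$ for $p,q,r\in c^\perp$, and $\tau(a,b,w)(a)=[w,a]$. Hence $\delta(a)=[w,a]$ for some $w\in W$: the necessary condition holds.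

For larger $k$ there is no formal reason for this to persist. Invariance gives $t(\delta(a))=\delta(ta)=\delta(a)$, but $t$ fixes every Lie element in the letters $a$ and $W$, such as $w^3\cdot a$, and by the example in Section 4 this element is not in $[a,L]$. This is where the induction stops: the implication "$\delta(a)$ is fixed by $t$, hence lies in $[a,L]$" is false in $L$, and everything depends on which derivations occur in $A_k$.

So we look for $t$-invariant elements of $A_k$ with a bad value at $a$. It is easy to find an element with a bad value. For $x\in V$ put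
$$F_x=T(u\wedge v,u\wedge x),\qquad E_x=Q(u\wedge(v+x))-Q(u\wedge(v-x)).$$
Since $\langle u,v\pm x\rangle=1$, Lemma 6 gives $E_x\in A_3$. Expanding both $Q$'s, with $Q(-x)=Q(x)$,
$$E_x=2F_x\in A_3,\quad\text{linear in }x.\tag{4}$$
For $h=u$ we have $\iota_u(u\wedge x)=0$ and $\iota_u(u\wedge v)=u$; for $h=v$, $\iota_v(u\wedge x)=x$ and $\iota_v(u\wedge v)=v$; for $h\in V$, $\iota_h(u\wedge x)=\langle h,x\rangle u$ and $\iota_h(u\wedge v)=0$. Hence
$$\begin{aligned}F_x(u)&=[[u,x],u]=-u^2\cdot x,\\ F_x(v)&=[[u,v],x]+[[u,x],v]=(uv-2vu)\cdot x,\\ F_x(h)&=-\langle h,x\rangle\,u^2\cdot v\quad(h\in V),\end{aligned}\tag{5}$$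
and $F_x=0$ on the other handles. So $E_b(a)=-2u^2\cdot v$, which has $V$-degree $0$ and is certainly not in $[a,L]$. But $E_b$ is not $t$-invariant:
$$tE_bt^{-1}=E_{b+\varepsilon a}=E_b+\varepsilon E_a,\qquad E_a\ne0 \text{ because } E_a(u)=-2u^2\cdot a.$$

The way past this point is to look at the error term. It is $\varepsilon E_a$, and $E_a$ is itself $t$-invariant and commutes with itself. Hence the commutator $[E_b,E_a]$ absorbs the error: conjugation by $t$ turns it into $[E_b+\varepsilon E_a,E_a]=[E_b,E_a]$. What remains is to see whether the value at $a$ is still bad.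

## 7. Commutators that absorb the error: failure for all $k\ge6$

**Proposition 7.** Part (b) of Theorem 1 holds for all $g\ge2$ and $k\ge6$.

**Step 1.** *We produce the first invariant derivation and compute its value at $a$.* Put
$$\delta_0=[E_b,E_a]=4[F_b,F_a]\in A_5.$$
We have just seen that $t\delta_0t^{-1}=\delta_0$. By (5), $F_a(a)=0$ and $F_b(a)=-[u,[u,v]]$, so
$$[F_b,F_a](a)=F_b(F_aa)-F_a(F_ba)=F_a([u,[u,v]])=[F_au,[u,v]]+[u,[F_au,v]]+[u,[u,F_av]].$$
The three terms are $[[u,v],u^2\cdot a]=(uvuu-vuuu)\cdot a$, then $[u,[v,u^2\cdot a]]=uvuu\cdot a$, then $uu(uv-2vu)\cdot a$. Hence $\delta_0(a)=4P_0\cdot a$ with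
$$P_0=uuuv-2uuvu+2uvuu-vuuu.$$
Put $y_0=[u,v]$. Since $\mathrm{ad}_u^3(v)=uuuv-3uuvu+3uvuu-vuuu$ and $u\,y_0\,u=uuvu-uvuu$,
$$P_0=\mathrm{ad}_u^3(v)+u\,y_0\,u.$$

**Step 2.** *We raise the level by bracketing with an invariant element of $A_2$.* Put $\delta_{n+1}=[\zeta,\delta_n]$ with $\zeta=\tau(a,b,u)\in A_2$. Since $t\zeta t^{-1}=\tau(a,b+\varepsilon a,u)=\zeta$, induction gives $\delta_n\in A_{5+n}^t$ for all $n\ge0$.

**Step 3.** *We separate off the part of $\delta_n$ that controls the $V$-degree-$1$ part of $\delta_n(a)$.* A derivation has *shift* $s$ if it raises the $V$-degree by $s$; shifts add under brackets. Every derivation here is a sum of components of various shifts. By (5), $F_x$ has a component of shift $+1$ (the values on $W$, with $V$ sent to $0$) and one of shift $-1$ (the values on $V$, in $\mathrm{Lie}(W)$, with $W$ sent to $0$). The shift $-2$ component of $[F_b,F_a]$ is the bracket of the two shift $-1$ parts. It is zero: these parts kill $W$, hence $\mathrm{Lie}(W)$, and they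 map $V$ into $\mathrm{Lie}(W)$. So $\delta_0$ has only shifts $0$ and $2$. Also $\zeta=\zeta'+\zeta''$, where $\zeta'$ has shift $0$ ($\zeta'|_V=\mathrm{ad}_u$, $\zeta'|_W=0$) and $\zeta''$ has shift $2$ ($v\mapsto-[a,b]$, the other basis elements to $0$). So all $\delta_n$ have only shifts $\ge0$, they are even, and the shift-$0$ parts satisfy
$$\delta_{n+1}^{(0)}=[\zeta',\delta_n^{(0)}].$$
The $V$-degree-$1$ part of $\delta_n(a)$ is $\delta_n^{(0)}(a)$.

**Step 4.** *We compute that part modulo $\mathrm{Lie}(W)$.* Claim: $\delta_n^{(0)}(a)=4P_n\cdot a$ with $P_n\in T(W)$ and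
$$P_n\equiv(-1)^n\,u\,(\mathrm{ad}_u^ny_0)\,u\pmod{\mathrm{Lie}(W)}.\tag{6}$$
For $n=0$ this is Step 1, since $4P_0\cdot a$ has $V$-degree $1$ and $\mathrm{ad}_u^3(v)\in\mathrm{Lie}(W)$. Assume it for $n$. As $\zeta'$ kills $W$ and $\zeta'(a)=[u,a]$, we have $\zeta'(P_n\cdot a)=P_n\cdot[u,a]=P_nu\cdot a$, so
$$\delta_{n+1}^{(0)}(a)=\zeta'(4P_n\cdot a)-\delta_n^{(0)}([u,a])=4P_nu\cdot a-[\delta_n^{(0)}(u),a]-4uP_n\cdot a.$$
Here $\delta_n^{(0)}(u)$ has $V$-degree $0$, so it lies in $\mathrm{Lie}(W)$. Thus $\delta_{n+1}^{(0)}(a)=4P_{n+1}\cdot a$ with $P_{n+1}\equiv-[u,P_n]$ mod $\mathrm{Lie}(W)$. Since $[u,\mathrm{Lie}(W)]\subset\mathrm{Lie}(W)$ and $[u,u\,y\,u]=uu\,y\,u-u\,y\,uu=u[u,y]u$, (6) follows for $n+1$.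

**Step 5.** *We show that $P_n\notin\mathrm{Lie}(W)$.* Recall the Poincaré–Birkhoff–Witt theorem in the form: symmetrization $s:\mathrm{Sym}(\mathrm{Lie}(W))\to T(W)$, $x_1\cdots x_n\mapsto\frac1{n!}\sum_\sigma x_{\sigma(1)}\cdots x_{\sigma(n)}$, is a linear isomorphism, and it is the identity $\mathrm{Sym}^1\to\mathrm{Lie}(W)$. Let $y=\mathrm{ad}_u^ny_0\in\mathrm{Lie}(W)$; it is nonzero by F6(i). Now
$$s(u^2y)=\tfrac13(uuy+uyu+yuu),\qquad uuy-2uyu+yuu=[u,[u,y]],$$
so $uyu=s(u^2y)-\frac13[u,[u,y]]$. As $u^2y\neq0$ in $\mathrm{Sym}^3$, the element $s(u^2y)$ is nonzero and lies in $s(\mathrm{Sym}^3)$, which meets $\mathrm{Lie}(W)=s(\mathrm{Sym}^1)$ only in $0$. Therefore $uyu\notin\mathrm{Lie}(W)$, and by (6) $P_n\notin\mathrm{Lie}(W)$.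

**Step 6.** *Conclusion.* If $m\delta_n\in B_{5+n}$ with $m\ne0$, then $m\delta_n(a)\in[a,L]$ by Lemma 3, and $4mP_n\in\mathrm{Lie}(W)$ by Lemma 4, against Step 5. So Lemma 2(iii) applies to a mapping class with derivation $\delta_n$ and gives (b) at level $k=6+n$, for every $n\ge0$ and $g\ge2$. $\square$

For $k=6$ the construction can be written out in curves. Let $\gamma_1,\gamma_2,\gamma_3,\gamma_4$ be genus-one separating curves cutting off subsurfaces with homology $\langle u,v+b\rangle$, $\langle u,v-b\rangle$, $\langle u,v+a\rangle$, $\langle u,v-a\rangle$, and let $\varphi=[T_{\gamma_1}T_{\gamma_2}^{-1},T_{\gamma_3}T_{\gamma_4}^{-1}]$. The four twists have derivations $\pm Q$ with one common sign, so $D_\varphi=[\pm E_b,\pm E_a]=\delta_0$, and one may take $D_m=\varphi^m(C)$.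

## 8. Failure at level $5$ when $g\ge3$

**Proposition 8.** Part (b) of Theorem 1 holds for $k=5$ and $g\ge3$.

With a third handle there is room for a shorter commutator of the same kind: an element $X_b$ with error term $\varepsilon X_a$, bracketed with an invariant $Y$ that commutes with $X_a$. Let $w=a_3$, $w'=b_3$.

**Step 1.** *We check that the ingredients lie in $A_2$.* By trilinearity and the alternating property,
$$\begin{aligned}\tau(b,w,u)&=\tau(b,-a+w,u)-\tau(b,-a,u),\\ \tau(v,w,a)&=\tau(v,-u+w,a)-\tau(v,-u,a),\\ \tau(v,w,u)&=\tau(u,v,w).\end{aligned}$$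
Each term on the right satisfies the hypothesis of Lemma 5, for instance $\langle b,-a+w\rangle=1$ with $u\perp b,-a+w$. So all three lie in $A_2$, and so does $\tau(a,w,u)$, by applying the element $b\mapsto a$, $a\mapsto-b$ of $\mathrm{Sp}(V)$. For $x\in V$ put
$$X_x=[\tau(x,w,u),\tau(v,w,u)],\qquad Y=\tau(v,w,a)\in A_2,\qquad\delta=[X_b,Y]\in A_4;$$
here $X_a,X_b\in A_3$.

**Step 2.** *We tabulate these derivations.* All basis elements not listed go to $0$.

- $\tau(x,w,u)$: $v\mapsto-[x,w]$, $w'\mapsto[x,u]$, $h\mapsto\langle h,x\rangle[w,u]$ $(h\in V)$.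
- $\tau(v,w,u)$: $u\mapsto[w,u]$, $v\mapsto[w,v]$, $w'\mapsto-[u,v]$.
- $X_x$: $h\mapsto-\langle h,x\rangle w^2\cdot u$ $(h\in V)$, $v\mapsto w^2\cdot x$, $w'\mapsto[u,[x,w]]-[x,[w,u]]$; $u,w\mapsto0$.
- $Y$: $u\mapsto[w,a]$, $w'\mapsto[v,a]$, $b\mapsto[w,v]$; $a,v,w\mapsto0$.

The first, second and fourth lines are read off from the definition of $\tau$. For the third, let $A=\tau(x,w,u)$ and $B=\tau(v,w,u)$; note $A(u)=A(w)=0$ and $B(w)=0$, $B(V)=0$. On $h\in V$: $-B(\langle h,x\rangle[w,u])=-\langle h,x\rangle[w,[w,u]]$. On $v$: $A([w,v])+B([x,w])=[w,-[x,w]]=w^2\cdot x$. On $w'$: $A(-[u,v])-B([x,u])=-[u,-[x,w]]-[x,[w,u]]$. On $u$: $A([w,u])-B(0)=0$. On $w$: $0$.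

**Step 3.** *We show $[X_a,Y]=0$, so that the error is absorbed.* Note that $X_a(a)=0$ and $X_a(b)=w^2\cdot u$.

- On $a$: $X_a(0)-Y(0)=0$.
- On $b$: $X_a([w,v])-Y(w^2\cdot u)=[w,w^2\cdot a]-w^2\cdot[w,a]=0$.
- On $u$: $X_a([w,a])-Y(0)=0$.
- On $v$: $X_a(0)-Y(w^2\cdot a)=0$.
- On $w$: $0$.
- On $w'$: $X_a([v,a])=[w^2\cdot a,a]$, and $Y$ sends $[u,[a,w]]-[a,[w,u]]$ to $[[w,a],[a,w]]-[a,[w,[w,a]]]=-[a,w^2\cdot a]$. The difference is $[w^2\cdot a,a]+[a,w^2\cdot a]=0$.

On the remaining handles everything vanishes. Since $tX_bt^{-1}=X_b+\varepsilon X_a$ and $tYt^{-1}=Y$, we get $t\delta t^{-1}=[X_b+\varepsilon X_a,Y]=\delta$.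

**Step 4.** *We evaluate at $a$ and conclude.* As $Y(a)=0$ and $X_b(a)=-w^2\cdot u$,
$$\delta(a)=X_b(Y(a))-Y(X_b(a))=Y(w^2\cdot u)=w^2\cdot[w,a]=w^3\cdot a.$$
Since $w^3\notin\mathrm{Lie}(W)$, Lemmas 3 and 4 show that no nonzero multiple of $\delta$ lies in $B_4$. Lemma 2(iii) with $k=4$ gives (b) at level $5$. $\square$

Part (b) is now proved, and with it the negative answer to (1). The remaining sections prove (c). For $k\le 3$ it is F4.

## 9. Level $4$: a quadratic invariant modulo $2$

**Proposition 9.** $A_3^t=B_3$ for all $g\ge2$ and every nonseparating $C$. Hence (c) holds for $k=4$.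

The second sentence follows from the first by Lemma 2(ii) and F4. It suffices to show $A_3^t\subset B_3$. In this section $pq$ means $p\wedge q$.

The plain attempt is to embed $A_3$ in a lattice $R$ where $t$-invariants can be computed, and then to realize each invariant by twists about curves disjoint from $C$. The test of Section 4 will give no obstruction, but the attempt stops at an integrality problem: the invariants in $R$ include elements such as $Q(aw)$, $w\in W$ a basis element, for which twists disjoint from $C$ produce only $2Q(aw)$. The remedy is a homomorphism $\Phi$ with values in characteristic $2$ that vanishes on $A_3$ and shows that these elements were not in $A_3$ to begin with.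

**Step 1.** *We present the lattice $R$ by generators and relations.* Let $R\subset\mathrm{Hom}(H,L_3)$ be the group generated by all $Q(x)$, $x\in\Lambda^2H$. It is $\mathrm{Sp}(H)$-stable, contains all $T(x,y)$, and contains $A_3$ by Lemma 6. Identify $e\otimes X\in H\otimes L_3$ with $h\mapsto\langle h,e\rangle X$. From the definitions,
$$Q(pq)=p\otimes[q,[p,q]]-q\otimes[p,[p,q]],$$
$$T(pq,rs)=p\otimes[q,[r,s]]-q\otimes[p,[r,s]]+r\otimes[s,[p,q]]-s\otimes[r,[p,q]].$$
Let $\{e_i\}$ be the symplectic basis of $H$, and write $ij$ for $e_ie_j$. Since $Q(\sum n_\alpha x_\alpha)=\sum n_\alpha^2Q(x_\alpha)+\sum_{\alpha<\beta}n_\alpha n_\beta T(x_\alpha,x_\beta)$, $R$ is generated by the $Q(ij)$ and the $T(ij,kl)$ with $ij\ne kl$. These are homogeneous for the *content*, the multiset of basis elements occurring; for example $Q(ij)$ has content $\{i,i,j,j\}$. The nonzero contents are as follows.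

- $\{i,i,j,j\}$: rank $1$, generated by $Q(ij)\ne0$.
- $\{i,i,j,k\}$: rank $1$, generated by $T(ij,ik)$, whose $e_j$-component is $-[e_i,[e_i,e_k]]\ne0$.
- Four distinct entries: generated by $T(ij,kl),T(ik,jl),T(il,jk)$ with the single relation
$$T(ij,kl)-T(ik,jl)+T(il,jk)=0.\tag{7}$$

To verify (7): the $e_i$-component of the left side is $[e_j,[e_k,e_l]]-[e_k,[e_j,e_l]]+[e_l,[e_j,e_k]]$, zero by the Jacobi identity. The left side changes sign under each transposition of neighbours in $(i,j,k,l)$ (for $i\leftrightarrow j$ it becomes $-T(ij,kl)-T(il,jk)+T(ik,jl)$, and similarly for the other two), so the other components vanish too. Any two of the three elements are independent, as their $e_i$-components show: two of the three brackets $[e_j,[e_k,e_l]],[e_k,[e_j,e_l]],[e_l,[e_j,e_k]]$ are independent in $L_3$. So these generators and relations present the free abelian group $R$, and in a content with four distinct entries any two of the three generators form a basis. We refer to (7) as IHX.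

**Step 2.** *We construct a homomorphism $\Phi$ on $R$ that vanishes on $A_3$.* Let $\bar H=H/2H$. For $x\in\Lambda^2H$ let $M_x\in\mathrm{End}(\bar H)$, $M_x(h)=\iota_hx$. Taking $h$ dual to a basis element recovers the coefficients of $x$, so $M$ is injective on $\Lambda^2\bar H$. Mod $2$, $M_{pq}(h)=\langle h,q\rangle p+\langle h,p\rangle q$, so
$$M_{pq}M_{rs}(h)=\langle h,s\rangle\big(\langle r,q\rangle p+\langle r,p\rangle q\big)+\langle h,r\rangle\big(\langle s,q\rangle p+\langle s,p\rangle q\big).$$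
Adding the expression with $(p,q)$ and $(r,s)$ exchanged and collecting the coefficients of $\langle p,r\rangle,\langle p,s\rangle,\langle q,r\rangle,\langle q,s\rangle$ gives
$$M_{pq}M_{rs}+M_{rs}M_{pq}=\langle p,r\rangle M_{qs}+\langle p,s\rangle M_{qr}+\langle q,r\rangle M_{ps}+\langle q,s\rangle M_{pr},\qquad M_{pq}^2=\langle p,q\rangle M_{pq}.\tag{8}$$
Define $\Phi:R\to\mathrm{End}(\bar H)$ on generators by
$$Q(ij)\mapsto M_{ij}+M_{ij}^2,\qquad T(x,y)\mapsto M_xM_y+M_yM_x\quad(x\ne y\text{ basis bivectors}).$$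
The relation (7) is respected: by (8) the three images are
$$\begin{aligned}T(ij,kl)&\mapsto\langle i,k\rangle M_{jl}+\langle i,l\rangle M_{jk}+\langle j,k\rangle M_{il}+\langle j,l\rangle M_{ik},\\ T(ik,jl)&\mapsto\langle i,j\rangle M_{kl}+\langle i,l\rangle M_{jk}+\langle j,k\rangle M_{il}+\langle k,l\rangle M_{ij},\\ T(il,jk)&\mapsto\langle i,j\rangle M_{kl}+\langle i,k\rangle M_{jl}+\langle j,l\rangle M_{ik}+\langle k,l\rangle M_{ij},\end{aligned}$$
and each of the six terms occurs exactly twice. For $x=\sum n_\alpha x_\alpha$, both $Q(x)$ and $M_x+M_x^2$ expand quadratically, the latter because $n_\alpha\equiv n_\alpha^2$ mod $2$. Hence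
$$\Phi(Q(x))=M_x+M_x^2,\qquad\Phi(T(x,y))=M_xM_y+M_yM_x\qquad\text{for all }x,y\in\Lambda^2H.$$
For $x=\omega_U$, $M_x$ is the projection onto $U$, an idempotent, so $\Phi(Q(\omega_U))=2M_x=0$. By Lemma 6, $A_3\subset\ker\Phi$. On the other hand $\Phi(Q(aw))=M_{aw}\ne0$ for a basis element $w\in W$, so $Q(aw)\notin A_3$.

**Step 3.** *We compute the $t$-invariants of $R$.* Let $\nu:H\to H$ send $b\mapsto a$ and the other basis elements to $0$, extended to $\Lambda^2H$ as a derivation. Let $N$ be the induced operator on $R\otimes\mathbb Q$: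
$$NT(x,y)=T(\nu x,y)+T(x,\nu y),\qquad NQ(x)=T(\nu x,x).$$
Then $t=\exp(\varepsilon N)$ on $R\otimes\mathbb Q$ with $N$ nilpotent. As $t-1$ is $N$ times an invertible operator commuting with it, $R^t=\ker N\cap R$. The operator $N$ changes one $b$ of the content into an $a$. So it kills contents without $b$ and maps distinct contents with $b$ to distinct contents, and its kernel can be found content by content. Let $j,k,l,w$ denote basis elements of $W$, with $j,k,l$ distinct.

With two $b$'s: $Q(ab)\mapsto T(aa,ab)=0$; $Q(bw)\mapsto T(aw,bw)\ne0$; $T(ba,bw)\mapsto T(ba,aw)\ne0$; $T(bj,bk)\mapsto T(aj,bk)+T(bj,ak)\ne0$, a sum of two independent elements.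

With one $b$: $T(ab,aw)\mapsto0$; $T(bw,aw)\mapsto T(aw,aw)=2Q(aw)\ne0$; in content $\{a,b,j,k\}$, with basis $T(ab,jk)$, $T(aj,bk)$, we have $T(ab,jk)\mapsto0$ and $T(aj,bk)\mapsto T(aj,ak)\ne0$; $T(bj,jk)\mapsto T(aj,jk)\ne0$; on content $\{b,j,k,l\}$ the operator carries the presentation to that of $\{a,j,k,l\}$, so it is injective.

Let $R(c^\perp)$ be the span of the generators all of whose entries lie in the basis $\{a\}\cup\{u_i,v_i\}_{i\ge2}$ of $c^\perp$, where $u_i=a_i$, $v_i=b_i$. Then
$$R^t=R(c^\perp)\oplus\mathbb ZQ(ab)\oplus\bigoplus_w\mathbb ZT(ab,aw)\oplus\bigoplus_{\{j,k\}}\mathbb ZT(ab,jk).\tag{9}$$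
The test of Section 4 gives no obstruction here: elements of $R(c^\perp)$ vanish at $a$, and $Q(ab)$, $T(ab,aw)$, $T(ab,jk)$ send $a$ to $[[a,b],a]$, $[[a,w],a]$, $[[j,k],a]$. So $\delta(a)\in[a,L_2]$ for every $\delta\in R^t$.

**Step 4.** *We collect elements of $B_3$ from twists about curves disjoint from $C$.* Claim: *if $U$ is unimodular symplectic with $a\in U$ or $U\subset c^\perp$, then $Q(\omega_U)\in B_3$.* Take a standard separating curve $\gamma'$ cutting off a subsurface of genus $\frac12\operatorname{rk}U$. If $a\in U$, take a standard nonseparating curve $C'$ in this subsurface. If $U\subset c^\perp$, then $a\in U^\perp$, so the complementary piece has positive genus; take $C'$ in it. The vector $a$ is primitive in $U$ (respectively $U^\perp$), so by F2 there is $f\in\mathrm{Mod}$ taking the homology of the subsurface to $U$ and $[C']$ to $\pm a$. By F4 there is $\psi\in\mathcal I$ with $\psi f(C')=C$. Then $\gamma=\psi f(\gamma')$ is disjoint from $C$ and cuts off a subsurface with homology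 $U$. So $T_\gamma\in\mathrm{Mod}_{(3)}$ fixes $C$, and $D_{T_\gamma}=\pm Q(\omega_U)$.

Let $B'\subset B_3$ be the group generated by all these elements, and let $B''\subset B'\cap R(c^\perp)$ be generated by those with $U\subset c^\perp$ of rank $2$ or $4$. Thus $B''$ contains, for $p,q,r,s\in c^\perp$,
$$Q(pq)\quad\text{if }\langle p,q\rangle=1,\tag{10}$$
$$T(pq,rs)=Q(pq+rs)-Q(pq)-Q(rs)\quad\text{if }\langle p,q\rangle=\langle r,s\rangle=1,\ \{p,q\}\perp\{r,s\}.\tag{11}$$

**Step 5.** *We reduce to $R(c^\perp)$.* Let $x\in A_3^t$. Then $x\in R^t\cap\ker\Phi$. We treat the extra summands of (9) modulo $B'$. First, $Q(ab)\in B'$. For $r,s\in W$ with $\langle r,s\rangle=1$, $T(ab,rs)=Q(ab+rs)-Q(ab)-Q(rs)\in B'$. Such $rs$ span $\Lambda^2W$: partners in a handle are clear, and for orthogonal basis elements $j,k$ choose $s$ in the handle of $j$ with $\langle j,s\rangle=1$, so that $jk=j(s+k)-js$. Hence $T(ab,\Lambda^2W)\subset B'$. Finally, $\langle a,b+w\rangle=1$ gives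
$$Q(a(b+w))-Q(ab)=T(ab,aw)+Q(aw)\in B',\qquad Q(aw)\in R(c^\perp).$$
So by (9) $x\equiv y$ mod $B'$ with $y\in R(c^\perp)$, and $\Phi(y)=0$ because $B'\subset A_3\subset\ker\Phi$. It remains to prove
$$R(c^\perp)\cap\ker\Phi\subset B'',\tag{12}$$
for then $y\in B''$ and $x\in B'\subset B_3$.

**Step 6.** *We derive relations in $R(c^\perp)/B''$ that hold for one or two bivectors at a time.* Write $\equiv$ for congruence mod $B''$. For a basis element $i\in W$ let $i^*$ be its partner, the other basis element of its handle, and $i^\sharp=\pm i^*$ with $\langle i,i^\sharp\rangle=1$. The element $a$ is in the radical of $c^\perp$ and has no partner. Two distinct basis elements of $c^\perp$ are orthogonal unless they are partners, and at least one of them is in $W$. In this step $i,j,k,\dots$ and the letters in (A1)–(E) are distinct basis elements of $c^\perp$.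

(A) *For $p,q,k\in c^\perp$ with $\langle p,q\rangle=1$ and $\langle p,k\rangle=0$,*
$$Q(pk)+T(pq,pk)\equiv0,\qquad2Q(pk)\equiv0,$$
*and $T(pk,pk')\equiv0$ if also $\langle p,k'\rangle=0$.* Indeed $\langle p,q+k\rangle=1$, so (10) gives $0\equiv Q(p(q+k))=Q(pq)+Q(pk)+T(pq,pk)$, and $Q(pq)\equiv0$. Replacing $k$ by $-k$ and adding gives the second relation. Applying the first to $k$, $k'$ and $k+k'$ gives the third.

(A1) *$2Q(ij)\equiv0$ for $i\perp j$, and $Q(ii^*)\equiv0$.* For the first, say $i\in W$ and use (A) with $(p,q,k)=(i,i^\sharp,j)$. The second is (10).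

(A2) *$T(ii^*,ik)\equiv Q(ik)$ for $i\in W$, $k\perp i$.* By (A), $T(ii^\sharp,ik)\equiv-Q(ik)$; signs are immaterial because $2Q(ik)\equiv0$.

(A3) *$T(ij,ik)\equiv0$ if $i\perp j$ and $i\perp k$.* For $i\in W$ this is (A) with $p=i$, $q=i^\sharp$. Let $i=a$, so $j,k\in W$. If $j,k$ lie in different handles, (11) applies to $T(jq,ks)$ for all $q\in\{j^\sharp,j^\sharp+a\}$, $s\in\{k^\sharp,k^\sharp+a\}$, and the alternating sum of these four elements is $T(ja,ka)\equiv0$. If $j,k$ are partners, name them $p,q$ so that $\langle p,q\rangle=1$. By (10),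
$$0\equiv Q((p+a)(q+a))=Q(pq)+Q(pa)+Q(aq)+T(pq,pa)+T(pq,aq)+T(pa,aq).$$
Here $Q(pq)\equiv0$. By (A) for $(p,q,a)$, $Q(pa)+T(pq,pa)\equiv0$. By (A) for $(q,-p,a)$, where $q\wedge(-p)=pq$, we have $Q(qa)+T(pq,qa)\equiv0$, so $T(pq,aq)\equiv Q(aq)$ and $Q(aq)+T(pq,aq)\equiv2Q(aq)\equiv0$. Hence $T(pa,aq)\equiv0$.

(D) *$T(pq,rs)\equiv0$ for distinct basis elements with $\{p,q\}\perp\{r,s\}$.* If $q=p^*$ and $s=r^*$, this is (11) up to sign. If $q=p^*$ and $r\perp s$, one of $r,s$ is in $W$, say $r$. Then $r^*\ne s$, and $r^*\notin\{p,q\}$ since $r\perp p,q$. So $r^\sharp\perp p,q$, and also $s\perp p,q$. By (11), $T(pp^\sharp,rr^\sharp)\equiv0$ and $T(pp^\sharp,r(r^\sharp+s))\equiv0$; subtract. The case $s=r^*$, $p\perp q$ is the same by symmetry of $T$. If $p\perp q$ and $r\perp s$, at most one of the four is $a$, so we may assume $p,r\in W$. The four are mutually orthogonal, so $p^*,r^*\notin\{p,q,r,s\}$, and $p^*\ne r^*$. For basis elements $e\in W$ and $e'$, $\langle e^\sharp,e'\rangle\ne0$ only if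 $e'=e$, and $\langle p^\sharp,r^\sharp\rangle\ne0$ only if $r=p^*$. Therefore $\{p,p^\sharp+q\}\perp\{r,r^\sharp+s\}$, and (11) gives
$$0\equiv T(p(p^\sharp+q),r(r^\sharp+s))=T(pp^\sharp,rr^\sharp)+T(pp^\sharp,rs)+T(pq,rr^\sharp)+T(pq,rs).$$
The first three terms are $\equiv0$ by the cases already treated, so the fourth is.

(E) *For $i\in W$, $j\perp k$ and $j,k\notin\{i,i^*\}$: $T(i^*j,ik)\equiv Q(jk)$ and $T(ij,i^*k)\equiv Q(jk)$.* Let $q=i^\sharp$. Then $\langle i+j,q\rangle=1$ and $\langle i+j,k\rangle=0$, so (A) with $p=i+j$ gives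
$$0\equiv Q(ik)+Q(jk)+T(ik,jk)+T(iq,ik)+T(iq,jk)+T(jq,ik)+T(jq,jk).$$
Here $Q(ik)+T(iq,ik)\equiv0$ by (A), $T(ik,jk)\equiv0\equiv T(jq,jk)$ by (A3), and $T(iq,jk)\equiv0$ by (D). So $T(jq,ik)\equiv-Q(jk)\equiv Q(jk)$, and signs are immaterial by (A1). Replacing $i$ by $i^*$ gives the second relation.

**Step 7.** *We treat the contents that consist of two partner pairs.* Now $i,j,k$ are handle indices $\ge2$, and for $i\ne j$ we put $\rho_{ij}=T(u_iu_j,v_iv_j)$, which is symmetric in $i,j$.

(G) *$\rho_{ij}\equiv-T(u_iv_j,u_jv_i)$ and $2\rho_{ij}\equiv0$.* IHX reads $\rho_{ij}-T(u_iv_i,u_jv_j)+T(u_iv_j,u_jv_i)=0$, and the middle term is $\equiv0$ by (D). This is the first relation. For the second, apply (A) with $p=u_i+u_j$, $q=v_i$ and $d=v_j-v_i$ in the role of $k$ (indeed $\langle p,d\rangle=0$): $2Q(pd)\equiv0$. Since $pd=u_iv_j-u_iv_i+u_jv_j-u_jv_i$,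
$$\begin{aligned}Q(pd)=\ &Q(u_iv_j)+Q(u_iv_i)+Q(u_jv_j)+Q(u_jv_i)\\&-T(u_iv_j,u_iv_i)+T(u_iv_j,u_jv_j)-T(u_iv_j,u_jv_i)\\&-T(u_iv_i,u_jv_j)+T(u_iv_i,u_jv_i)-T(u_jv_j,u_jv_i).\end{aligned}$$
By (A1), $Q(u_iv_i)\equiv Q(u_jv_j)\equiv0$. By (A2), $T(u_iv_j,u_iv_i)\equiv T(u_iv_j,u_jv_j)\equiv Q(u_iv_j)$ and $T(u_iv_i,u_jv_i)\equiv T(u_jv_j,u_jv_i)\equiv Q(u_jv_i)$, so these four terms cancel in pairs. By (D), $T(u_iv_i,u_jv_j)\equiv0$. Hence $Q(pd)\equiv Q(u_iv_j)+Q(u_jv_i)-T(u_iv_j,u_jv_i)$. Doubling and using (A1), $2T(u_iv_j,u_jv_i)\equiv0$.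

(H) *For distinct $i,j,k\ge2$, $\rho_{ij}+\rho_{ik}+\rho_{jk}$ is congruent to a combination of elements $Q(lm)$ with $l\perp m$ basis elements.* Put $p=u_i+u_j+u_k$ and $q=v_i$. The vectors $v_i-v_j$ and $v_j-v_k$ are orthogonal to $p$, so the last relation in (A) gives $T(p(v_i-v_j),p(v_j-v_k))\equiv0$. With $S(e,f)=T(pv_e,pv_f)=\sum_{x,y\in\{i,j,k\}}T(u_xv_e,u_yv_f)$ this reads
$$S(i,j)-S(i,k)-S(j,j)+S(j,k)\equiv0.$$
Let $e\ne f$ and let $m$ be the third index. The nine terms of $S(e,f)$, indexed by $(x,y)$, are as follows.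

- $(e,e)$: $T(u_ev_e,u_ev_f)\equiv Q(u_ev_f)$, and $(f,f)$: $T(u_fv_e,u_fv_f)\equiv Q(u_fv_e)$, by (A2).
- $(m,m)$: $T(u_mv_e,u_mv_f)\equiv0$ by (A3).
- $(e,f),(e,m),(m,f)$: $T(u_ev_e,u_fv_f)$, $T(u_ev_e,u_mv_f)$, $T(u_mv_e,u_fv_f)$ are $\equiv0$ by (D).
- $(f,e)$: $T(u_fv_e,u_ev_f)\equiv-\rho_{ef}\equiv\rho_{ef}$ by (G).
- $(f,m)$: $T(u_fv_e,u_mv_f)\equiv Q(v_eu_m)$, and $(m,e)$: $T(u_mv_e,u_ev_f)\equiv Q(u_mv_f)$, both by (E).

So $S(e,f)\equiv\rho_{ef}$ plus a combination of $Q(lm)$ with $l\perp m$. Also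
$$S(j,j)=2Q(pv_j)=\sum_x2Q(u_xv_j)+2\sum_{\{x,y\}}T(u_xv_j,u_yv_j),$$
the last sum over unordered pairs $x\ne y$. The first sum is $\equiv0$ by (A1). In the second, $T(u_xv_j,u_yv_j)\equiv0$ if $x,y\ne j$ by (A3), and $2T(u_jv_j,u_yv_j)\equiv2Q(u_yv_j)\equiv0$ by (A2) and (A1). So $S(j,j)\equiv0$. As $2\rho_{ef}\equiv0$, signs do not matter and (H) follows.

**Step 8.** *We count generators of $R(c^\perp)/B''$ and compare with $\Phi$ to prove (12).* Run through the contents of $R(c^\perp)$. The generator of content $\{i,i,j,j\}$ is covered by (A1). For $\{i,i,j,k\}$ use (A2) if $i^*\in\{j,k\}$, and (A3) otherwise. Four distinct elements without a partner pair: all three generators are $\equiv0$ by (D). Exactly one partner pair $i,i^*$, with the others $j\perp k$: $T(ii^*,jk)\equiv0$ by (D), and the other two are $\equiv\pm Q(jk)$ by (E). Two partner pairs: $T(u_iv_i,u_jv_j)\equiv0$ by (D), and the others are $\equiv\pm\rho_{ij}$ by (G). Finally, by (H) for the indices $2,i,j$, $\rho_{ij}\equiv\rho_{2i}+\rho_{2j}$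 plus a combination of $Q(lm)$, for distinct $i,j\ge3$.

So $R(c^\perp)/B''$ is generated by the classes of the $Q(lm)$ ($l\perp m$ distinct basis elements of $c^\perp$) and the $\rho_{2j}$ ($3\le j\le g$), all killed by $2$. By (8),
$$\Phi(Q(lm))=M_{lm},\qquad\Phi(\rho_{2j})=M_{u_2v_2+u_jv_j}.$$
The bivectors $lm$ and $u_2v_2+u_jv_j$ are independent in $\Lambda^2\bar H$, and $M$ is injective there, so these images are linearly independent over $\mathbb F_2$. Since $B''\subset\ker\Phi$, $\Phi$ induces an injective map on $R(c^\perp)/B''$. This is (12), and Proposition 9 is proved. $\square$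

## 10. Genus two, level five: the derivations $\theta_X$ and the trace

**Proposition 10.** If $g=2$, then $A_4^t=B_4$ for every nonseparating $C$. Hence (c) holds for $(g,k)=(2,5)$.

Again the second sentence follows from Proposition 9 and Lemma 2(ii), and it suffices to show $A_4^t\subset B_4$. Here $H=\langle a,b,u,v\rangle$, $W=\langle u,v\rangle$ and $\omega=[a,b]+[u,v]$. From now on $uv$ again denotes a word. The plan is to find a lattice of derivations $\theta_X$, indexed by $X\in L_3$, which fills all of $A_4\otimes\mathbb Q$ and on which both $t$-invariance and membership in $B_4$ can be read off from $X$.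

**Step 1.** *We construct a homomorphism $\theta:L\to\mathrm{Der}(L)$.* For $x\in H$ let $\theta_x$ be the derivation with
$$\theta_x(h)=[x,h]+\langle h,x\rangle\omega.$$
By (2) and the definition of $\tau$,
$$\theta_x=\tau(a,b,x)+\tau(u,v,x).\tag{13}$$
It kills $\omega$: by (2) again, $\sum_i(\langle a_i,x\rangle b_i-\langle b_i,x\rangle a_i)=x$, so
$$\theta_x(\omega)=[x,\omega]+\Big[\omega,\sum_i\big(\langle a_i,x\rangle b_i-\langle b_i,x\rangle a_i\big)\Big]=[x,\omega]+[\omega,x]=0.$$
Since $L$ is free on $H$, $x\mapsto\theta_x$ extends to a Lie homomorphism $X\mapsto\theta_X$. It satisfies $s\theta_Xs^{-1}=\theta_{sX}$ for $s\in\mathrm{Sp}(H)$, as one sees for $X\in H$ from $s\omega=\omega$, and $\theta_X(\omega)=0$ for all $X$. So every $\theta_X$ preserves the ideal $(\omega)$, and on $L/(\omega)$ it acts as $\mathrm{ad}_X$: this is true for $X\in H$, hence for all $X$.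

**Step 2.** *We show that $\theta$ kills $[H,\omega]$.* Expanding $\theta_x(\theta_yh)-\theta_y(\theta_xh)$ gives
$$2[[x,y],h]-2\langle x,y\rangle[\omega,h]+[y,[x,h]]-[x,[y,h]]+\langle h,x\rangle[y,\omega]-\langle h,y\rangle[x,\omega],$$
that is,
$$\theta_{[x,y]}(h)=[[x,y],h]-2\langle x,y\rangle[\omega,h]+[\omega,\iota_h(x\wedge y)].\tag{14}$$
Summing over $(x,y)=(a_i,b_i)$ and using $\iota_h\omega=h$, $\theta_\omega(h)=(1-2g+1)[\omega,h]$. So $\theta_\omega=(2-2g)\,\mathrm{ad}_\omega=-2\,\mathrm{ad}_\omega$, and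
$$\theta_{[h,\omega]}=[\theta_h,-2\,\mathrm{ad}_\omega]=-2\,\mathrm{ad}_{\theta_h(\omega)}=0.\tag{15}$$

**Step 3.** *We compute $\theta_X(a)$ for $X$ built from $c^\perp=\langle a,u,v\rangle$.* Claim: *if $X$ is homogeneous in the Lie subring generated by $c^\perp$, then*
$$\theta_X(a)=[X+j,a]\quad\text{with }j\in(\omega)\text{ of the same degree}.\tag{16}$$
For $x\in c^\perp$, $\langle a,x\rangle=0$, so $\theta_x(a)=[x,a]$ and $j=0$. If (16) holds for $X_1,X_2$ with $j_1,j_2$, put $Y_i=X_i+j_i$. Then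
$$\theta_{[X_1,X_2]}(a)=\theta_{X_1}[Y_2,a]-\theta_{X_2}[Y_1,a]=[\theta_{X_1}(Y_2)-\theta_{X_2}(Y_1),a]+[Y_2,[Y_1,a]]-[Y_1,[Y_2,a]],$$
and the last two terms make $[[Y_2,Y_1],a]$. So the value is $[Z,a]$ with $Z=\theta_{X_1}(Y_2)-\theta_{X_2}(Y_1)+[Y_2,Y_1]$, and modulo $(\omega)$ we have $Z\equiv2[X_1,X_2]-[X_1,X_2]=[X_1,X_2]$. The claim is additive in $X$, so it holds in general, and it holds rationally too. As an example, (14) gives $\theta_{[u,v]}(a)=[[u,v],a]-2[\omega,a]$, so $j=-2\omega$ for $X=[u,v]$.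

**Step 4.** *We show that $\theta_x\in B_2$ for $x\in c^\perp$, which realizes many $\theta_X$ by mapping classes fixing $C$.* By (13), $\theta_u=\tau(a,b,u)=\zeta\in B_2$ (Lemma 5). Next, $\theta_v=\tau(a,b,v)$ is the conjugate of $\theta_u$ by a homeomorphism supported in the second handle, hence fixing $C$, and acting by $u\mapsto v$, $v\mapsto-u$; so $\theta_v\in B_2$. Finally $\theta_a=\tau(u,v,a)$. Let $s\in\mathrm{Mod}$ act by $a\leftrightarrow u$, $b\leftrightarrow v$, and let $f$ be the mapping class of Lemma 5. Then $sfs^{-1}$ has derivation $\tau(u,v,a)$. Since $f$ preserves the curve of $\alpha_2$, $sfs^{-1}$ preserves the image of that curve under $s$, which has class $a$. By F4 some $\psi\in\mathcal I$ takes this image to $C$. Then $\psi sfs^{-1}\psi^{-1}$ preserves $C$ and has the same derivation, so $\theta_a\in B_2$. As $B_2$ is a group, $\theta_x\in B_2$ for all $x\in c^\perp$.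

Let $L_3(c^\perp)$ be the degree-$3$ part of the Lie subring generated by $c^\perp$. From $[B_k,B_l]\subset B_{k+l-1}$ we get
$$\theta(L_3(c^\perp))\subset B_4.\tag{17}$$
Also $\theta_b\in A_2$ by $\mathrm{Sp}(H)$-stability, so $\theta(L_3)\subset A_4$.

**Step 5.** *We describe the lattice $M=L_3/[H,\omega]$.* By (15), $\theta$ on $L_3$ factors through $M$. The map $h\mapsto[h,\omega]$ is injective by F6, so $\operatorname{rk}M=20-4=16$. The group $L_3(c^\perp)$ is the part of $L_3$ without the letter $b$; it is a direct summand of rank $(27-3)/3=8$. Modulo $L_3(c^\perp)$, $L_3$ has the basis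
$$[a,[a,b]],\ [b,[a,b]],\ [u,[u,b]],\ [b,[u,b]],\ [v,[v,b]],\ [b,[v,b]],$$
$$[u,[a,b]],\ [a,[u,b]],\ [v,[a,b]],\ [a,[v,b]],\ [b,[u,v]],\ [u,[v,b]]$$
(one element for each content with a repeated letter, two of the three Jacobi brackets for each content with distinct letters). The elements $[a,\omega],[b,\omega],[u,\omega],[v,\omega]$ map to $[a,[a,b]]$, $[b,[a,b]]+[b,[u,v]]$, $[u,[a,b]]$, $[v,[a,b]]$, which are part of a basis. Hence
$$L_3(c^\perp)+[H,\omega]\ \text{ is a direct sum and is a direct summand of }L_3.\tag{18}$$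

**Step 6.** *We find the $t$-invariants of $M\otimes\mathbb Q$.* Claim:
$$(M\otimes\mathbb Q)^t=\text{the image of }L_3(c^\perp)\otimes\mathbb Q.\tag{19}$$
The Lie algebra $\mathfrak{sl}_2$ acts on $V\otimes\mathbb Q$, trivially on $W$, and by derivations on $L\otimes\mathbb Q$. This action kills $\omega$, so it acts on $M\otimes\mathbb Q$. Let $e$ be the raising operator $b\mapsto a$, with $a$ of weight $1$ and $b$ of weight $-1$. Then $t=\exp(\varepsilon e)$, and the invariants are $\ker e$. Each irreducible module contributes $1$ to $\dim\ker e$ and has exactly one of the weights $0,1$, with multiplicity one. So $\dim\ker e=\dim M_0+\dim M_1$ with $M_i$ the weight spaces of $M\otimes\mathbb Q$. In weight $0$, $L_3$ has the contents $uuv,uvv$ (dimension $1$ each) and $abu,abv$ (dimension $2$ each), and $[u,\omega],[v,\omega]$ are divided out: $6-2=4$. In weight $1$ it has $auu,avv,aab$ (dimension $1$ each) and $auv$ (dimension $2$), and $[a,\omega]$ is divided out: $5-1=4$. So $\dim\ker e=8$. The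 space $L_3(c^\perp)\otimes\mathbb Q$ has dimension $8$, injects into $M\otimes\mathbb Q$ by (18), and is killed by $e$. This proves (19).

**Step 7.** *We show that $\theta:M\otimes\mathbb Q\to\mathrm{Der}(L\otimes\mathbb Q)$ is injective.* Its kernel is $t$-stable, because $\theta_{tX}=t\theta_Xt^{-1}$, and $t$ is unipotent. If the kernel were nonzero it would contain a nonzero $t$-fixed vector, by (19) the class of some $0\ne X\in L_3(c^\perp)\otimes\mathbb Q$. By (16), $0=\theta_X(a)=[X+j,a]$ with $j$ in the degree-$3$ part of $(\omega)$, which is $[H,\omega]\otimes\mathbb Q$. By F6, $X=-j$, contradicting (18). So $\dim\theta(M\otimes\mathbb Q)=16$.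

It remains to bound $A_4\otimes\mathbb Q$ from above by $16$.

**Step 8.** *A first upper bound, from $D_\varphi(\omega)=0$.* Let $\mathfrak h(3)=\{D\in\mathrm{Hom}(H,L_4)\otimes\mathbb Q:D(\omega)=0\}$. It contains $A_4$. The map $D\mapsto D(\omega)=\sum_i([Da_i,b_i]+[a_i,Db_i])$ is onto $L_5\otimes\mathbb Q$ because $L_5=[H,L_4]$. So $\dim\mathfrak h(3)=4\cdot60-204=36$, which is too large.

**Step 9.** *A second constraint: the trace vanishes on $A_4$* (Morita; here is a proof). Let $x_1,\dots,x_4$ be a basis of $H$. For $D\in\mathrm{Hom}(H,L_4)$ write $D(x_i)=\sum_jY_{ij}\otimes x_j\in H^{\otimes4}$, sorting words by their last letter, and set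
$$\mathrm{Tr}(D)=\sum_i\overline{Y_{ii}}\in S^3H,$$
where the bar is the image in the symmetric power. This contracts the source of $D$ with the last tensor factor, so it is independent of the basis and $\mathrm{Sp}(H)$-equivariant.

Now let the $x_i$ come from the free generators of $\pi$, denoted by the same letters, and let $\varphi\in\mathrm{Mod}_{(4)}$ with $\varphi(x_i)=y_ix_i$, $y_i\in\gamma_4\pi$. Recall that the Fox derivatives are determined by $y-1=\sum_j(\partial y/\partial x_j)(x_j-1)$ in $\mathbb Z[\pi]$. For example $\partial[x_1,x_2]/\partial x_1=1-x_1x_2x_1^{-1}$ and $\partial[x_1,x_2]/\partial x_2=x_1-[x_1,x_2]$, with leading terms $-x_2$ and $x_1$; this matches $[x_1,x_2]=x_1x_2-x_2x_1$ sorted by last letters. Let $J$ be the matrix $(\partial\varphi(x_i)/\partial x_j)$ mapped to $\mathbb Z[H]$. By the chain rule, for automorphisms acting trivially on $H$ these matrices satisfy $J_{\varphi\psi}=J_\psi J_\varphi$. So $J$ is invertible over $\mathbb Z[H]$, and $\det J$ is a unit of the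 Laurent polynomial ring $\mathbb Z[H]$, that is, $\pm h$ with $h\in H$.

Let $I$ be the augmentation ideal of $\mathbb Z[H]$; the graded ring of $\mathbb Z[H]$ for the powers of $I$ is $S(H)$. We have $J_{ij}=\delta_{ij}+\overline{\partial y_i/\partial x_j}$, as $y_i\mapsto1\in\mathbb Z[H]$. Since $y_i\in\gamma_4\pi$, the element $y_i-1$ lies in the fourth power of the augmentation ideal of $\mathbb Z[\pi]$, with leading term $D_\varphi(x_i)\in H^{\otimes4}$. The augmentation ideal of $\mathbb Z[\pi]$ is a free left module on the $x_j-1$, so $\partial y_i/\partial x_j$ lies in its third power with leading term $Y_{ij}\in H^{\otimes3}$, where $D=D_\varphi$. Hence $\overline{\partial y_i/\partial x_j}\in I^3$ has leading term $\overline{Y_{ij}}\in S^3H$, and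
$$\pm h=\det J\equiv1+\mathrm{Tr}(D_\varphi)\pmod{I^4}.$$
Taking augmentations, the sign is $+$. Then $h-1\in I^3\subset I^2$, and $I/I^2=H$ forces $h=1$. So $\mathrm{Tr}(D_\varphi)=0$ in $I^3/I^4=S^3H$.

**Step 10.** *The trace maps $\mathfrak h(3)$ onto $S^3H\otimes\mathbb Q$, so the bound drops to $16$.* Consider
$$\kappa:\quad a\mapsto u^3\cdot a,\quad b\mapsto u^3\cdot b,\quad u\mapsto0,\quad v\mapsto-[u^2\cdot a,b]+[u\cdot a,u\cdot b]-[a,u^2\cdot b].$$
By the Leibniz rule,
$$[u,\kappa(v)]=-[u^3\cdot a,b]-[u^2\cdot a,u\cdot b]+[u^2\cdot a,u\cdot b]+[u\cdot a,u^2\cdot b]-[u\cdot a,u^2\cdot b]-[a,u^3\cdot b],$$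
which telescopes to $-[u^3\cdot a,b]-[a,u^3\cdot b]$. So $\kappa(\omega)=[u^3\cdot a,b]+[a,u^3\cdot b]+[u,\kappa(v)]=0$ and $\kappa\in\mathfrak h(3)$. In $u^3\cdot a$ the only word ending in $a$ is $uuua$, likewise for $b$; $\kappa(u)=0$; and no word of $\kappa(v)$ ends in $v$. Hence $\mathrm{Tr}(\kappa)=2u^3\ne0$. The space $\mathfrak h(3)$ is $\mathrm{Sp}(H)$-stable, so by equivariance the image of $\mathrm{Tr}$ contains the cubes of all primitive vectors. These span $S^3H\otimes\mathbb Q$, which has dimension $\binom63=20$. So $\dim\ker(\mathrm{Tr}|_{\mathfrak h(3)})=36-20=16$. Since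
$$\theta(M\otimes\mathbb Q)\subset A_4\otimes\mathbb Q\subset\ker(\mathrm{Tr}|_{\mathfrak h(3)})$$
and the outer spaces have dimension $16$ by Step 7, we get $A_4\otimes\mathbb Q=\theta(M\otimes\mathbb Q)$. Here $A_4\otimes\mathbb Q$ is the span of $A_4$.

**Step 11.** *We pass back from $\mathbb Q$ to $\mathbb Z$.* Let $\delta\in A_4^t$. By Steps 7 and 10, $\delta=\theta_X$ with a unique $X\in M\otimes\mathbb Q$. Since $\theta_{tX}=t\delta t^{-1}=\delta$, uniqueness gives $tX=X$, so by (19) $X$ is represented by an element of $L_3(c^\perp)\otimes\mathbb Q$, again called $X$. By (16),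
$$\delta(a)=[X+[m,\omega],a]\qquad\text{with }m\in H\otimes\mathbb Q.$$
As $\delta(a)\in L_4$, F6(ii) gives $X+[m,\omega]\in L_3$. By (18), an element of $L_3$ in the rational span of $L_3(c^\perp)\oplus[H,\omega]$ lies in $L_3(c^\perp)\oplus[H,\omega]$ itself, so its first component $X$ lies in $L_3(c^\perp)$. By (17), $\delta=\theta_X\in B_4$. Hence $A_4^t=B_4$, which proves Proposition 10, and with it part (c) and Theorem 1. $\square$
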